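# Limit points of neighborhoods: strongly flip-flat classes are structurally uniformly almost-wide

## 1. Disjoint cliques and the stars behind them

All graphs are finite and simple. Take $G=nK_n$, the disjoint union of $n$ cliques with $n$ vertices each, and let somebody choose a large set $W$ of its vertices. We want many vertices of $W$ that are pairwise far apart.

If $W$ meets $m$ different cliques, choose one vertex of $W$ in each; these are pairwise at distance $\infty$. But $W$ may be a single clique $Q$, and then any two vertices of $W$ are adjacent. Deleting a bounded number $s$ of vertices does not help, since what is left of $Q$ is still a clique. Another operation does help: complement all adjacencies inside $Q$. Afterwards $Q$ consists of isolated vertices. Now suppose $|W|\ge m^2$. Either $W$ meets at least $m$ cliques, or some clique contains at least $m$ vertices of $W$. So after at most one operation of this kind ("flip $Q$ with itself") we find $m$ vertices of $W$ at pairwise distance $\infty$.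

Next erase all edges of $nK_n$, and for each clique $Q$ add a new vertex $c_Q$ joined to all vertices of $Q$. We get a forest of stars. From it we recover $nK_n$: on the old vertices, $x\ne y$ are adjacent exactly when they have a common neighbor. In the star forest, deleting the one vertex $c_Q$ does what the flip of $Q$ did in the clique graph. So a dense graph that is tamed by one flip is encoded in a sparse graph that is tamed by one deletion.

The question of this lecture is whether this always happens. If boundedly many flips suffice to spread out large sets, for every distance, is there a sparse graph behind the given one, tamed by boundedly many deletions, from which the given graph is read off by a fixed first-order recipe?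

One more look at the example shows how $c_Q$ can be found inside $G$. For $x\in Q$ we have $N(x)=Q\setminus\{x\}$. As $x$ runs through $Q$, a vertex $v\in Q$ lies in all of the sets $N(x)$ but one, and a vertex $v\notin Q$ lies in none. So the sets $N(x)$ converge to $Q$, and the missing center $c_Q$ is a limit of neighborhoods. We return to $nK_n$ throughout.

## 2. Flips, deletions, transductions, and the theorem

For a graph $G$ and a pair $F=(A,B)$ of subsets of $V(G)$, possibly intersecting, the flip $G\oplus F$ is obtained from $G$ by complementing the adjacency between every $a\in A$ and every $b\in B$ with $a\ne b$. A $k$-flip in $G$ is a family $\mathcal F=\{F_1,\dots,F_k\}$ of $k$ such pairs, and $G\oplus\mathcal F=G\oplus F_1\oplus\cdots\oplus F_k$. Flips commute, so the order is irrelevant. A set $A\subseteq V(G)$ is $r$-independent in a graph $H$ if any two distinct vertices of $A$ are at distance greater than $r$ in $H$.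

**Definition 2.1 (strongly flip-flat).** A class $\mathcal C$ is strongly flip-flat if there is $k\in\mathbb N$ such that for every $r\in\mathbb N$ there is a function $N_r:\mathbb N\to\mathbb N$ with the following property. For every $m$, every $G\in\mathcal C$ and every $W\subseteq V(G)$ with $|W|\ge N_r(m)$, there are a $k$-flip $\mathcal F$ in $G$ and a set $A\subseteq W$ with $|A|\ge m$ that is $r$-independent in $G\oplus\mathcal F$.

Note the order of quantifiers: the number $k$ of flips does not depend on $r$. By Section 1 the class $\{nK_n:n\ge1\}$ is strongly flip-flat with $k=1$ and $N_r(m)=m^2$.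

**Definition 2.2 (uniformly almost-wide).** A class $\mathcal C$ is uniformly almost-wide if there is $s\in\mathbb N$ such that for every $r\in\mathbb N$ there is $N_r:\mathbb N\to\mathbb N$ with the following property. For every $m$, every $G\in\mathcal C$ and every $W\subseteq V(G)$ with $|W|\ge N_r(m)$, there are $X\subseteq V(G)$ with $|X|\le s$ and $A\subseteq W\setminus X$ with $|A|\ge m$ such that $A$ is $r$-independent in $G-X$.

Star forests form such a class with $s=1$. A set of $m^2+m$ or more vertices either meets at least $m$ stars, or has at least $m$ leaves in one star, whose center we delete. The class $\{nK_n\}$ is not uniformly almost-wide: for $r=1$, $m=2$ and $W$ a clique, any two vertices of $W\setminus X$ are adjacent in $G-X$.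

**Definition 2.3 (transduction).** An FO-transduction colors the vertices of a graph arbitrarily with a fixed finite number of colors (unary predicates), and then defines a new vertex set $\{v:\nu(v)\}$ and a new edge relation by fixed first-order formulas that may use the colors; two distinct vertices $x,y$ of the new vertex set are adjacent iff $\varphi(x,y)\vee\varphi(y,x)$. A class is structurally uniformly almost-wide if it is contained in an FO-transduction of some uniformly almost-wide class.

For example, color the non-centers of a star forest with a color "Leaf", and let $\nu(v)$ be $\mathrm{Leaf}(v)$ and $\varphi(x,y)$ be "there is $z$ adjacent to both". This transduction produces $nK_n$, so $\{nK_n\}$ is structurally uniformly almost-wide.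

Ghasemi, Grange, Kanté and Madelaine, "Weakly-sparse and strongly flip-flat classes of graphs are uniformly almost-wide", arXiv:2512.04610 (2025), is the source of the conjecture that every strongly flip-flat class is structurally uniformly almost-wide. A known result of Eleftheriadis goes the other way: for hereditary classes, transductions of uniformly almost-wide classes are strongly flip-flat. The conjecture is true, and heredity is needed in neither direction.

**Theorem 2.4 (Main Theorem).** A graph class is strongly flip-flat if and only if it is structurally uniformly almost-wide. For strongly flip-flat $\mathcal C$, one class $\{H_G:G\in\mathcal C\}$ and one fixed transduction suffice.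

Sections 4–14 prove that strongly flip-flat classes are structurally uniformly almost-wide, and Section 15 proves the converse. We use the following standard facts.

- Ramsey's theorem; and its bipartite form: for all $c,M$ there is $N$ such that every $c$-coloring of the edges of $K_{N,N}$ has a monochromatic $K_{M,M}$.
- König's theorem: in a bipartite graph the largest matching and the smallest vertex cover have equal size.
- The Turán bound: a graph with $n$ vertices and $e$ edges has an independent set of size at least $n^2/(2e+n)$.
- Gaifman's locality theorem: every first-order formula is equivalent to a Boolean combination of sentences and of $\rho$-local formulas, whose truth is evaluated in the balls of radius $\rho$ around the free variables.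
- Composition: the rank-$q$ type of $(\mathbf A\sqcup \mathbf B,a,b)$ with $a\in \mathbf A$, $b\in \mathbf B$ is determined by the rank-$q$ types of $(\mathbf A,a)$ and $(\mathbf B,b)$.

## 3. One flip for the whole graph is not enough

Some cases are immediate. Complements of paths become paths after the single flip $(V,V)$; a path is sparse, and "not adjacent" is a transduction. More generally, suppose that for each $G\in\mathcal C$ one bounded flip turns $G$ into a graph from a uniformly almost-wide class. Then we color the sets of the flip and undo it by a formula. If no graph of $\mathcal C$ contains $K_{T,T}$ as a subgraph, no encoding at all is needed: Lemma 5.4 below shows that a strongly flip-flat class of this kind is already uniformly almost-wide.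

So the first thing to try is to find, for each $G$, one bounded flip that makes $G$ free of large bicliques $K_{T,T}$. This already fails for $nK_n$. Let the sets of the flip cut $V$ into $\kappa$ cells, so that for any two cells (possibly equal) the flip either toggles all pairs between them or none. Each clique has at least $n/\kappa$ vertices in some cell. If $n>\kappa$, two different cliques $Q_1,Q_2$ have such a large part in the same cell $P$. If the pairs inside $P$ are not toggled, $P\cap Q_1$ remains a clique on at least $n/\kappa$ vertices. If they are toggled, $P\cap Q_1$ and $P\cap Q_2$ become completely joined. In both cases a $K_{T,T}$ with $T=\lfloor n/(2\kappa)\rfloor$ remains, so no $\kappa$ and $T$ work for all $n$. The flip has to depend on $W$, and an encoding must somehow store all the flips that might ever be needed. In the star forest the new vertices $c_Q$ do this.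

The plan is therefore to add limit points. Three difficulties have to be met.

First, "limit of a long sequence of neighborhoods" should not depend on the radius $r$, or we would get different points for different $r$. Here the uniformity of $k$ enters: we shall see that sequences of one fixed length $t$, depending only on the class, suffice. With adjacency suitably extended, the graph $S(G)$ of all points is again strongly flip-flat (Sections 6–9).

Second, $S(G)$ contains $G$, so it is no sparser than $G$. Each point has a rank, and a canonical definable neighborhood $U_p$ in which it is the only point of rank at least its own. Every neighborhood $N(x)$ turns out to be a Boolean combination of boundedly many sets $U_q$ (Sections 10–11).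

Third, the relation "$z\in U_q$" need not be sparse. We record only those instances that cannot be predicted from others, and show that the recorded relation has no large bicliques (Sections 12–13). Lemma 5.4 then applies.

**Notation.** $[\cdot]\in\{0,1\}$ is the truth value; $E(x,y)=[xy\in E(G)]$, so $E(x,x)=0$; $B_G(X,\rho)$ is the set of vertices at distance at most $\rho$ from $X$. "Large" means larger than a bound that depends only on the class, on constants already fixed and on the sizes we aim for. A biclique of a relation consists of two sets that are completely related.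

## 4. Ladders and trees

**Definition 4.1.** Let $R\subseteq X\times Y$ be a relation. A ladder of length $n$ consists of $x_1,\dots,x_n\in X$ and $y_1,\dots,y_n\in Y$ with $R(x_i,y_j)\Leftrightarrow i\le j$. A tree of height $h$ consists of nodes $y_\sigma\in Y$ ($\sigma\in\{0,1\}^{<h}$) and leaves $x_\tau\in X$ ($\tau\in\{0,1\}^h$) such that for every proper prefix $\sigma$ of $\tau$, $R(x_\tau,y_\sigma)$ holds iff the entry of $\tau$ following $\sigma$ is $1$.

A tree of height $1$ is just a node $y$ with one related and one unrelated leaf. For $E$ in $nK_n$ with $n\ge3$ there is a ladder of length $2$, namely $x_1$, $x_2=y_1$, $y_2$ three vertices of one clique, but none of length $3$. In a ladder, for $i<k$ the edges $y_ix_i$, $x_iy_k$, $y_kx_k$ put all four vertices in one clique, so $E(x_k,y_i)=0$ forces $x_k=y_i$. Then $x_2=y_1=x_3$; but the $x_i$ of a ladder are distinct, since $y_2$ is related to $x_2$ and not to $x_3$.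

**Lemma 4.2.** If $R$ has a tree of height $2^{\ell+1}-2$, then $R$ has a ladder of length $\ell$.

**Step 1: monochromatic subtrees.** This step supplies a Ramsey statement for trees. Claim: if the nodes of a tree of height $p+q$ are colored red and blue, there is a subtree (branching directions preserved) of height $p$ with all nodes red, or one of height $q$ with all nodes blue. For $p=0$ or $q=0$ take a single leaf. Otherwise let the root be red; the other case is symmetric. Both subtrees at the root have height $(p-1)+q$. If one of them contains a blue subtree of height $q$, we are done. Otherwise both contain red subtrees of height $p-1$, and together with the root these form a red subtree of height $p$.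

**Step 2: peeling off pairs.** Here we replace the tree, bit by bit, by elements in the order of a ladder. A sequence of elements of $X$ and $Y$ is correct if $R(x,y)$ holds iff $x$ precedes $y$. For $k=0,\dots,\ell$ we construct a sequence
$$xy\;xy\cdots xy\;\;H\;\;yx\;yx\cdots yx$$
with $k$ two-element blocks in total and a tree $H$ of height $2^{\ell-k+1}-2$ in the indicated position. The rule "$R(x,y)$ iff $x$ precedes $y$" is to hold for $x,y$ in blocks, for leaves $x$ of $H$ with $y$ in blocks, and for $x$ in blocks with nodes $y$ of $H$.

For $k=0$ take the given tree. Given step $k<\ell$, write the height of $H$ as $2(h+1)$ with $h=2^{\ell-k}-2\ge0$. Choose any leaf $x^*$ of $H$ and color each node $y$ of $H$ by $[R(x^*,y)]$. By Step 1 there is a subtree $H_1$ of height $h+1$ whose nodes all have one color; let $y^*$ be its root.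

If the color is $1$, let $H'$ be the $0$-subtree of $H_1$ at $y^*$ and replace $H$ by $x^*\,y^*\,H'$. This is correct: $R(x^*,y^*)$ holds, $R(x,y^*)$ fails for every leaf $x$ of $H'$, and $R(x^*,y)$ holds for every node $y$ of $H'$. If the color is $0$, let $H'$ be the $1$-subtree and replace $H$ by $H'\,y^*\,x^*$. This is correct: $R(x,y^*)$ holds for every leaf $x$ of $H'$, while $R(x^*,y)$ fails for every node $y$ of $H'$ and for $y=y^*$. Relations to the older blocks are correct because $x^*$ was a leaf and $y^*$ a node of $H$. The new tree has height $h=2^{\ell-(k+1)+1}-2$.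

**Step 3: reading off the ladder.** At $k=\ell$ the tree has height $0$; replace it by its leaf. The sequence $xy\cdots xy\,x\,yx\cdots yx$ alternates, begins and ends with an $x$, and has $\ell$ elements $y$. Dropping the last $x$ gives a correct sequence $x_1y_1x_2y_2\cdots x_\ell y_\ell$, that is, a ladder of length $\ell$. ∎

## 5. Partition flips, first-order images, and the case without $K_{T,T}$

**Definition 5.0.** A $\kappa$-partition flip of $G$ is given by a partition $\mathcal Q$ of $V(G)$ into at most $\kappa$ nonempty classes and a symmetric $f:\mathcal Q^2\to\{0,1\}$. In $G\oplus(\mathcal Q,f)$ the adjacency of distinct $u\in Q$, $v\in Q'$ is toggled iff $f(Q,Q')=1$.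

The flip $(Q,Q)$ of one clique of $nK_n$ is a $2$-partition flip with classes $Q$, $V\setminus Q$. A $k$-flip is a $4^k$-partition flip: take the atoms of the $2k$ sets, and the parity of the number of pairs $(A_i,B_i)$ that toggle the pair of atoms. Conversely a $\kappa$-partition flip is a $\kappa^2$-flip: use the pairs of classes with $f=1$, each once, and pad with $(\emptyset,\emptyset)$. So a class is strongly flip-flat iff for some $\kappa$ Definition 2.1 holds with $\kappa$-partition flips for all $r$. We then call it $\kappa$-SFF, or just SFF.

We shall constantly use that for distinct $u\in Q$, $v\in Q'$, the pair $uv$ is an edge of $G\oplus(\mathcal Q,f)$ iff $E(u,v)\ne f(Q,Q')$.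

**Lemma 5.1.** If $\mathcal D$ is $\kappa$-SFF, the ladders of the edge relation in graphs of $\mathcal D$ have bounded length.

*Proof.* Let $a_i,b_j$ ($i,j\le\ell$) be a ladder with $\ell\ge N_2(2\kappa^2+1)$. The $a_i$ are distinct, since for $i<i'$ the vertex $b_i$ is adjacent to $a_i$ and not to $a_{i'}$. Apply the property to $W=\{a_i\}$ with $r=2$. We get $(\mathcal Q,f)$, $G'=G\oplus(\mathcal Q,f)$ and a $2$-independent $A\subseteq W$ in $G'$ with $|A|>2\kappa^2$. There are at most $\kappa^2$ possibilities for the pair (class of $a_i$, class of $b_i$), so there are $i<j<k$ with $a_i,a_j,a_k\in A$ all in one class $Q$ and $b_i,b_j,b_k$ all in one class $Q'$.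

If $f(Q,Q')=0$, then $b_k$ is adjacent in $G$, hence in $G'$, to $a_i$ and $a_j$, so these have $G'$-distance at most $2$, a contradiction. Let $f(Q,Q')=1$. In $G$ the vertex $b_i$ is adjacent to neither $a_j$ nor $a_k$. If $b_i\notin\{a_j,a_k\}$, it is $G'$-adjacent to both, a contradiction. If $b_i\in\{a_j,a_k\}$, then $Q=Q'$. Moreover $a_ja_k$ is a non-edge of $G$, because one of its ends is $b_i$, and it is toggled because $f(Q,Q)=1$. So $a_ja_k\in E(G')$, a contradiction. ∎

**Lemma 5.2.** Let $\mathcal D$ be $\kappa$-SFF and $\varphi(x,y)$ a symmetric FO formula over graphs with $c$ colors. The class of all graphs $\varphi(H^+)$, where $H^+$ is a coloring of some $H\in\mathcal D$, the vertex set is $V(H)$ and the edges are the pairs $x\ne y$ with $\varphi(x,y)$, is SFF.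

**Step 1: the formula seen from the flipped graph.** The aim is to evaluate $\varphi$ in the graph where distances are controlled. Given $H^+$ and $(\mathcal Q,f)$, let $M$ be $H\oplus(\mathcal Q,f)$ with the colors and the classes of $\mathcal Q$ as unary predicates. Replacing the edge relation by its toggled version turns $\varphi$ into a formula $\varphi'$ over $M$ with the same meaning. It comes from a finite set depending only on $\varphi,\kappa,c$, because there are finitely many functions $f$ on at most $\kappa$ named classes. By Gaifman's theorem $\varphi'$ is a Boolean combination of sentences and of $\rho$-local formulas of quantifier rank at most $q'$, with $\rho,q'$ depending only on $\varphi,\kappa,c$.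

**Step 2: far pairs are governed by types.** This step shows that $\varphi$ on far pairs is a flip. If $\mathrm{dist}_M(x,y)>2\rho+1$, the balls $B(x,\rho)$ and $B(y,\rho)$ in $M$ are disjoint with no edges between them, so $M[B(x,\rho)\cup B(y,\rho)]$ is the disjoint union of $M[B(x,\rho)]$ and $M[B(y,\rho)]$. The sentences have fixed truth values in the given $M$. By composition, $\varphi(x,y)$ depends only on the rank-$q'$ types of $(M[B(x,\rho)],x)$ and $(M[B(y,\rho)],y)$. These types partition the vertices into at most $\tau=\tau(\varphi,\kappa,c)$ classes. On far pairs $\varphi$ is a function of the two classes, symmetric because $\varphi$ is; set it to $0$ where no far pair exists.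

**Step 3: conclusion.** We use this function as a flip. The corresponding $\tau$-partition flip turns $\varphi(H^+)$ into a graph all of whose edges join vertices at $M$-distance at most $2\rho+1$. Hence a set that is $(2\rho+1)r$-independent in $H\oplus(\mathcal Q,f)$ is $r$-independent after this flip. Since $\tau$ does not depend on $r$, the class is $\tau$-SFF. ∎

**Corollary 5.3.** Let $\mathcal D$ be SFF and $\psi(x,y),\theta_1(x,z),\theta_2(z,y)$ FO formulas over colorings with a fixed number of colors. There is $M$ such that no coloring of a graph of $\mathcal D$ contains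

(a) disjoint sets $\{a_i\}_{i\le M}$, $\{b_i\}_{i\le M}$ with $\psi(a_i,b_j)\Leftrightarrow i\le j$ for all $i,j$ (nor with $\Leftrightarrow i\ge j$);

(b) elements $a_u,b_w,c_{uw}$ ($u,w\le M$) with $\{a_u\}\cap\{b_w\}=\emptyset$, $\theta_1(a_{u'},c_{uw})\Leftrightarrow u'=u$ and $\theta_2(c_{uw},b_{w'})\Leftrightarrow w'=w$.

*Proof.* (a) Add colors $A=\{a_i\}$ and $B=\{b_j\}$ and consider the symmetric formula $(A(x)\wedge B(y)\wedge\psi(x,y))\vee(A(y)\wedge B(x)\wedge\psi(y,x))$. As $A$ and $B$ are disjoint, the $a_i,b_j$ form a ladder of length $M$ in the graph it defines. By Lemmas 5.2 and 5.1, $M$ is bounded. For "$\ge$", replace each index $i$ by $M+1-i$.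

(b) The condition on $\theta_1$ shows that $c_{uw}=c_{u'w'}$ implies $u=u'$, and that on $\theta_2$ that $w=w'$; so the $c_{uw}$ are distinct. Color $C=\{c_{uw}:u\le w\}$ as well as $A$ and $B$. The formula $A(x)\wedge B(y)\wedge\exists z(C(z)\wedge\theta_1(x,z)\wedge\theta_2(z,y))$ holds at $(a_u,b_w)$ iff $c_{uw}\in C$, that is, iff $u\le w$. Apply (a). ∎

**Lemma 5.4.** Let $\mathcal D$ be $\kappa$-SFF and suppose that no graph of $\mathcal D$ contains $K_{T,T}$ as a subgraph ($T\ge1$). Then $\mathcal D$ is uniformly almost-wide.

*Proof.* Put $s_0=6T\binom{6T}{T}$. Let $W\subseteq V(G)$ be large and $A\subseteq W$ be $(2r+2)$-independent in $G'=G\oplus(\mathcal Q,f)$. Call a class $Q$ large if $|Q|\ge s_0$. For large $Q'$ call $u\in V(G)$ bad for $Q'$ if it has at least $|Q'|/3$ $G$-neighbors in $Q'$.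

**Step 1: few vertices are bad.** This bounds the set we delete. Suppose $6T$ vertices are bad for $Q'$. They have at least $2T|Q'|$ incidences with $Q'$. If $h$ vertices of $Q'$ are adjacent to at least $T$ of them, then $2T|Q'|\le 6Th+T(|Q'|-h)$, so $h\ge|Q'|/5$. By pigeonhole some $T$ of the bad vertices have at least $|Q'|/\big(6\binom{6T}{T}\big)\ge T$ common neighbors. This is a $K_{T,T}$, a contradiction. So fewer than $6T$ vertices are bad for $Q'$. Let $X$ consist of all vertices in non-large classes and all bad vertices. Then $|X|\le s:=\kappa s_0+6T\kappa$.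

**Step 2: flipped large classes are huddled together in $G'$.** The aim is to show that the flip creates short distances. Let $Q,Q'$ be large (possibly equal) with $f(Q,Q')=1$; call such a $Q$ active. Let $u,v\in Q\setminus X$. Neither is bad for $Q'$, so more than $|Q'|/3-2>0$ vertices of $Q'$ are different from $u,v$ and $G$-adjacent to neither. (Here $|Q'|\ge s_0\ge36$.) Such a vertex is $G'$-adjacent to both, so $\mathrm{dist}_{G'}(u,v)\le2$. Therefore at most one $a\in A$ is at $G'$-distance at most $r$ from $Q\setminus X$, because two would be at $G'$-distance at most $2r+2$.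

**Step 3: cleaning up $A$.** Now deletion takes over from the flip. Remove from $A$ the at most $\kappa$ vertices found in Step 2 for active classes, and all of $A\cap X$, to get $A'$. Suppose distinct $a,a'\in A'$ are joined by a path of length at most $r$ in $G-X$. The path is not contained in $G'$. Let $vv'$ be its first edge, seen from $a$, that is not in $G'$, with $v\in Q\setminus X$ and $v'\in Q'\setminus X$. Then $f(Q,Q')=1$, and $Q,Q'$ are large since $v,v'\notin X$. So $Q$ is active, and $a$ is at $G'$-distance at most $r$ from $Q\setminus X$, a contradiction. So $A'$ is $r$-independent in $G-X$, and $|A'|\ge|A|-s-\kappa$, where $s$ does not depend on $r$. ∎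

## 6. Separating whole tuples

Points will be controlled by tuples of vertices, so we need strong flip-flatness for tuples. We still need a number of flip classes that is independent of the radius.

**Lemma 6.1.** Let $\mathcal C$ be $\kappa$-SFF and $m\ge1$. For all $R,n$ there is $N$ such that for $G\in\mathcal C$ and tuples $\bar x_w\in V(G)^m$ ($w\in\Lambda$, $|\Lambda|\ge N$) there are $A\subseteq\Lambda$ with $|A|\ge n$ and a $(2\kappa)^m$-partition flip $G'$ of $G$ such that each coordinate is constant or injective on $A$, and, with $X_w$ the set of entries of $\bar x_w$ at injective coordinates, $\mathrm{dist}_{G'}(X_w,X_{w'})>R$ for distinct $w,w'\in A$.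

**Step 1: set-up of the induction.** We add coordinates one at a time. Among $N'$ indices, a coordinate either takes one value at least $\sqrt{N'}$ times or takes at least $\sqrt{N'}$ values. Passing to subsets $m$ times, we may assume every coordinate is constant or injective. We induct on the number $h$ of injective coordinates treated, with $(2\kappa)^h$-partition flips and arbitrary $R,n$. For $h=0$ all $X_w$ are empty (distance $\infty$) and $G'=G$. For the step, let $X_w$ be the entries at $h-1$ treated coordinates and $y_w$ the entry at the next one. Put $R'=2R$ and $R_1=4R+4$. By induction, and then by the SFF property for the set of the $y_w$ that remain, we get a large index set $A_2$ and two flips of $G$: a $(2\kappa)^{h-1}$-partition flip $G_1$ in which the $X_w$ are pairwise at distance $>R_1$, and a $\kappa$-partition flip $G_2$ in which the $y_w$ are pairwise at distance $>R_1$. Let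
$$X^b_w=B_{G_1}(X_w,R'),\qquad Y^b_w=B_{G_2}(y_w,R').$$
For $w\ne w'$ the sets $X^b_w,X^b_{w'}$ are disjoint and no vertex has $G_1$-neighbors in both, since either would give distance at most $4R+2$. The same holds for the $Y^b$ in $G_2$.

**Step 2: where the two flips disagree.** We want to glue $G_1$ and $G_2$, so we find the few indices where they interfere. Let $\mathcal P$ be the common refinement of the two partitions (nonempty classes), and $g$ the sum of the two flip functions mod $2$. For distinct $z\in P$, $v\in P'$, the graphs $G_1,G_2$ differ on $zv$ iff $g(P,P')=1$, and then $zv$ is an edge of exactly one of them.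

(i) *If $g(P,P')=1$, then $\mathcal W=\{w\in A_2:P\cap X^b_w\ne\emptyset\}$ or $\mathcal V=\{w\in A_2:P'\cap Y^b_w\ne\emptyset\}$ has at most $4$ elements.* Otherwise choose $z_1,\dots,z_5\in P$ in distinct sets $X^b$ and $v_1,\dots,v_5\in P'$ in distinct sets $Y^b$. The $z_i$ are distinct and so are the $v_j$, so at most five of the $25$ pairs have $z_i=v_j$. Each of the at least $20$ other pairs is an edge of $G_1$ or of $G_2$. But each $v_j$ is $G_1$-adjacent to at most one $z_i$, and each $z_i$ is $G_2$-adjacent to at most one $v_j$. That allows at most $10$ pairs, a contradiction.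

(ii) *If $g(P,P')=1$ for some $P'$, the bipartite graph on two copies of $A_2$ formed by the pairs $(w,w')$ with $P\cap X^b_w\cap Y^b_{w'}\ne\emptyset$ has no matching of size $4$.* Otherwise take the four witnesses $z_i$, which are distinct as they lie in distinct $X^b$, and fix $v\in P'$. At least three $z_i$ differ from $v$, and each of these is $G_1$- or $G_2$-adjacent to $v$. But the $z_i$ lie in distinct $X^b$ and in distinct $Y^b$, so at most one is $G_1$-adjacent to $v$ and at most one is $G_2$-adjacent to $v$, a contradiction. By König's theorem the bipartite graph has a vertex cover of size at most $3$.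

Remove from $A_2$ all indices in the sets of size at most $4$ from (i), for all $(P,P')$ with $g(P,P')=1$, and all indices occurring in the covers of (ii). These are boundedly many. Call the rest $A_3$.

**Step 3: gluing.** We build one flip that works for both. Put $Y^*=\bigcup_{w\in A_3}Y^b_w$. Let $G_3$ agree with $G_2$ on pairs meeting $Y^*$ and with $G_1$ on all other pairs. Splitting each class of $\mathcal P$ by membership in $Y^*$ shows that $G_3$ is a partition flip of $G$ with at most $2\cdot\kappa(2\kappa)^{h-1}=(2\kappa)^h$ classes.

Claim: for $w\in A_3$, $z\in X^b_w$ and $v\ne z$, the graphs $G_3$ and $G_1$ agree on $zv$. Let $z\in P$, $v\in P'$. If $g(P,P')=0$, the graphs $G_1,G_2$ agree on $zv$ and we are done, so let $g(P,P')=1$. If $v\in Y^b_{w'}$ with $w'\in A_3$, then $w\in\mathcal W$ and $w'\in\mathcal V$, although one of these sets was removed in (i), a contradiction. If $z\in Y^b_{w'}$ with $w'\in A_3$, then $(w,w')$ is an edge of the graph in (ii) and $w$ or $w'$ was removed, a contradiction. So $zv$ does not meet $Y^*$, and $G_3$ equals $G_1$ on it.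

Hence breadth-first search from $X_w$ up to depth $R'$ is the same in $G_3$ and $G_1$, so $B_{G_3}(X_w,R')=B_{G_1}(X_w,R')$. Likewise $B_{G_3}(y_w,R')=B_{G_2}(y_w,R')$, since pairs meeting $Y^*$ agree with $G_2$. So for distinct indices in $A_3$ the sets $X_w$, and also the vertices $y_w$, are at $G_3$-distance $>2R$.

**Step 4: mixed distances.** It remains to separate $X_w$ from $y_{w'}$. Let $w\ne w'$ be in conflict if $\mathrm{dist}_{G_3}(X_w,y_{w'})\le R$ or $\mathrm{dist}_{G_3}(X_{w'},y_w)\le R$. For each $w'$ at most one $w\ne w'$ has $\mathrm{dist}_{G_3}(X_w,y_{w'})\le R$, since two would be at distance at most $2R$ from each other. So the conflict graph on $A_3$ has at most $|A_3|$ edges, and by the Turán bound it has an independent set $A$ of size at least $|A_3|/3$. For distinct $w,w'\in A$ the sets $X_w\cup\{y_w\}$ and $X_{w'}\cup\{y_{w'}\}$ are at $G_3$-distance $>R$. ∎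

## 7. Good families and points

Fix a $\kappa$-SFF class $\mathcal C$. By Lemma 5.1 fix $\ell\ge2$ such that $E$ has no ladder of length $\ell$ in any $G\in\mathcal C$. Put $d=2\ell-2$ and $D=2^{\ell+1}-3$. By Lemma 4.2, $E$ has no tree of height $D+1$ in any $G\in\mathcal C$. Put
$$m_0=(2d+1)^D,\qquad \kappa'=(2\kappa)^{m_0},\qquad \delta=Dd/t,$$
and fix $t$ so large that
$$t\ge d(D+1)+2,\quad t\ge2d+1,\quad \delta\le\tfrac1{20},\quad \ell^2\delta<1,\quad 8(d+1)\delta<1,\quad (2\kappa'+6)\delta<1.$$
All these constants depend only on $\mathcal C$, and none depends on a radius. Let $G\in\mathcal C$ and $V=V(G)$.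

**Definition 7.0 (good family, limit).** A family $(p_i)_{i\in I}$ of subsets of $V$ is good if for each $v\in V$ at most $d$ of the $p_i$ contain $v$ or at most $d$ of the $p_i$ omit $v$. If $|I|\ge2d+1$, $\mathrm{Lim}$ denotes the set of all $v$ lying in a majority of the $p_i$.

Subfamilies of good families are good. Each $v$ lies in $p_i\triangle\mathrm{Lim}$ for at most $d$ of the $i$, and any subfamily of size at least $2d+1$ has the same $\mathrm{Lim}$. In $nK_n$ the family $(N(x))_{x\in Q}$ is good with limit $Q$ (for $n\ge 2d+1$), and choosing one $x$ from each clique gives a good family with limit $\emptyset$. A bad family: if $a_i,b_j$ ($i,j\le n$) are vertices with $E(a_i,b_j)=[i\le j]$ and $n\ge2d+2$, then $a_{d+2}$ lies in $N(b_j)$ for $n-d-1\ge d+1$ indices $j$ and is omitted for $d+1$ of them, so $(N(b_j))_{j\le n}$ is not good. Ladders are the only obstruction: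

**Lemma 7.1.** For every $n$ there is $R(n)$ such that a family of at least $R(n)$ subsets of $V$ whose membership relation $\{(i,v):v\in p_i\}$ has no ladder of length $\ell$ contains a good subfamily of size $n$.

*Proof.* Order the indices. Color each $2\ell$-set of indices, listed in increasing order, by the set of patterns in $\{0,1\}^{2\ell}$ realized on it by elements $v\in V$. By Ramsey's theorem take a homogeneous set $h_1<\dots<h_q$ with $q\ge\max(n,3\ell)$. If it is good, choose $n$ of its members. Suppose it is not good: some $v$ has at least $d+1=2\ell-1$ zeros and $2\ell-1$ ones on it. Consider its $\ell$-th zero. If at least $\ell$ ones come after it, the pattern $0^\ell1^\ell$ is realized on some $2\ell$-subset. Otherwise at least $\ell$ ones come before it, and there are at least $\ell$ zeros from it onwards, so $1^\ell0^\ell$ is realized. By homogeneity the same pattern is realized on every $2\ell$-subset. Put $z_j=h_{\ell+j}$ for $1\le j\le\ell$, and consider the $2\ell$-subset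
$$h_{i+1},\dots,h_\ell,\;z_1,\dots,z_\ell,\;h_{2\ell+1},\dots,h_{2\ell+i},$$
whose first $\ell$ elements are $h_{i+1},\dots,h_\ell,z_1,\dots,z_i$. In the case $1^\ell0^\ell$ it yields, for $1\le i\le\ell$, a $v_i$ with $v_i\in p_{z_j}$ iff $j\le i$: a ladder of length $\ell$. In the case $0^\ell1^\ell$ it yields, for $0\le i\le\ell-1$, a $v_i$ with $v_i\in p_{z_j}$ iff $j>i$; with $x_a=z_{\ell+1-a}$ and $y_c=v_{\ell-c}$ we get $y_c\in p_{x_a}$ iff $\ell+1-a>\ell-c$ iff $a\le c$, again a ladder. Both are contradictions. ∎

**Definition 7.2 (points).** $P_0=\{N(x):x\in V\}$, and $P_{j+1}$ is the set of all $\mathrm{Lim}(I)$ over good sets $I\subseteq P_j$ of exactly $t$ distinct points.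

**Lemma 7.3.** $P_{D+1}=\emptyset$.

*Proof.* We turn an iterated limit into a tree. Claim: for $p\in P_j$ and $Y_0\subseteq V$ with $|Y_0|\le D+1-j$ there is a tree of height $j$ for the relation "leaf $\ni$ node", with nodes in $V$ and leaves in $P_0$, all leaves agreeing with $p$ on $Y_0$. For $j=0$ take the leaf $p$. For $j>0$ let $p=\mathrm{Lim}(I)$ with $I\subseteq P_{j-1}$. Each $v\in Y_0$ spoils at most $d$ members of $I$, so at least $t-d(D+1)\ge2$ members agree with $p$ on $Y_0$. Take two of them, $r\ne r'$, and $v\in r\triangle r'$. Put $v$ at the root and apply the claim to $r$ and to $r'$ with $Y_0\cup\{v\}$, which has size at most $D+1-(j-1)$. All leaves of the two trees agree with $r$, respectively $r'$, at $v$; put the tree of the one containing $v$ in the $1$-direction. All leaves agree on $Y_0$ with $r$ or $r'$, hence with $p$.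

For $j=D+1$ and $Y_0=\emptyset$, a point of $P_{D+1}$ would give a tree of height $D+1$ with leaves $N(x)$; since $v\in N(x)$ iff $E(x,v)=1$, this is a tree for $E$, a contradiction. ∎

Hence $P_j=\emptyset$ for all $j>D$. Put $S=S(G)=\bigcup_{j\le D}P_j$, $\mathrm{rk}(p)=\max\{j:p\in P_j\}$, $L_i=\{p\in S:\mathrm{rk}(p)=i\}$, and $L_{\ge i},L_{>i}$ accordingly.

**Example 7.4.** Let $\mathcal C=\{nK_n\}$ (so $\kappa=2$, and $\ell=3$, $d=4$ by Section 4), and let $n\ge t$. Every clique $Q$ is in $P_1$, and $\emptyset\in P_1$. There is nothing else in $P_1$. Let $I=\{N(x):x\in X\}$ be good with $|X|=t$ and $v\in\mathrm{Lim}(I)$. Then at least $t-d$ elements of $X$ lie in the clique $Q$ of $v$. Every $v'\in Q$ lies in at least $t-d-1>d$ of the sets, hence in $\mathrm{Lim}(I)$. A vertex of another clique is not in $\mathrm{Lim}(I)$ because $2(t-d)>t$. So $\mathrm{Lim}(I)=Q$. For $t$ distinct points of $P_1$, each vertex lies in at most one of them, so the limit is $\emptyset$: $P_2=\{\emptyset\}$, and $P_3=\emptyset$. Thus $L_0$ consists of the sets $N(x)$, $L_1$ of the cliques $Q$, and $L_2=\{\emptyset\}$.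

**Measures.** A point need not be the neighborhood of a vertex, but it is the neighborhood of a random vertex, up to a small error. For $p\in P_j$ there is a probability measure $\mu$ on $V$ with $\mu(\{x:E(x,v)\ne[v\in p]\})\le jd/t$ for all $v\in V$. For $j=0$, $p=N(x)$, take the point mass at $x$. For $p=\mathrm{Lim}(I)$ average the measures of the $r\in I$: at most $d$ of the $t$ sets $r$ disagree with $p$ at $v$ and contribute at most $d/t$ in total, and the others contribute at most $(j-1)d/t$. For each $p\in S$ fix such a measure $\mu_p$; then
$$\mu_p(\{x:E(x,v)\ne[v\in p]\})\le\delta\qquad(v\in V).\tag{7.1}$$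
For $p=Q$ in $nK_n$, obtained from $t$ vertices of $Q$, the measure is uniform on these vertices, and the error at $v$ is at most $1/t$: it occurs only if $x=v$.

## 8. Adjacency between points

**Lemma 8.1.** There is a symmetric $e:S\times S\to\{0,1\}$ with:

- (E1) $\mu_p(\{x:[x\in q]\ne e(p,q)\})\le4\delta$;
- (E2) $e(N(x),q)=[x\in q]$; in particular $e(N(x),N(y))=E(x,y)$;
- (E3) if $(r_i)_{i\in I}$ is a good family in $S$ with $|I|\ge2d+1$, and $q\in S$, then $e(r_i,q)=0$ for at most $d$ indices or $e(r_i,q)=1$ for at most $d$ indices; if moreover $\eta=\mathrm{Lim}\in S$, then $e(r_i,q)=e(\eta,q)$ for all but at most $d$ indices.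

**Step 1: defining $e$.** We show that the random neighbor question has an almost certain answer. Let $\alpha=\mu_p(q)$, $\beta=\mu_q(p)$, and $\pi=\Pr[E(x,y)=1]$ for independent $x\sim\mu_p$, $y\sim\mu_q$. Apply (7.1) to $\mu_p$ with $v=y$: $E(x,y)=[y\in p]$ up to probability $\delta$, so $|\pi-\beta|\le\delta$. Apply it to $\mu_q$ with $v=x$: $|\pi-\alpha|\le\delta$. Hence $|\alpha-\beta|\le2\delta$.

Now let $x,x'\sim\mu_p$ and $y\sim\mu_q$ be independent. Both $E(x,y)$ and $E(x',y)$ equal $[y\in p]$ up to probability $\delta$ each, so $\Pr[E(x,y)\ne E(x',y)]\le2\delta$. On the other hand, if exactly one of $x,x'$ is in $q$, then with probability at least $1-2\delta$ over $y$ we have $E(x,y)=[x\in q]\ne[x'\in q]=E(x',y)$. So $2\alpha(1-\alpha)(1-2\delta)\le2\delta$, hence $\alpha(1-\alpha)\le2\delta$ and $\min(\alpha,1-\alpha)\le4\delta\le\frac15$. The same holds for $\beta$. Since $|\alpha-\beta|\le\frac1{10}$, $\alpha$ and $\beta$ round to the same value; call it $e(p,q)$. This gives symmetry and (E1).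

**Step 2: (E2).** This says that $e$ extends adjacency. By (7.1), $\mu_q(N(x))=\mu_q(\{y:E(y,x)=1\})$ is within $\delta$ of $[x\in q]$, and $e(N(x),q)$ is the rounding of $\mu_q(N(x))$.

**Step 3: (E3).** Here we see that $e$ is continuous along good families. Let $\eta=\mathrm{Lim}$, possibly not in $S$. Each $v$ lies in at most $d$ of the sets $r_i\triangle\eta$, so $\sum_i\mu_q(r_i\triangle\eta)\le d$. By symmetry and (E1), $\mu_q(r_i)$ is within $4\delta$ of $e(r_i,q)$. If $d+1$ indices had $e(r_i,q)=1$ and $d+1$ had $e(r_i,q)=0$, the sum would be at least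
$$(d+1)\big[(1-4\delta-\mu_q(\eta))+(\mu_q(\eta)-4\delta)\big]=(d+1)(1-8\delta)>d,$$
a contradiction. If $\eta\in S$, then $\mu_q(\eta)$ is within $4\delta$ of $e(\eta,q)$, so each $i$ with $e(r_i,q)\ne e(\eta,q)$ contributes at least $1-8\delta$, and there are fewer than $d+1$ of them. ∎

- (E4) For $p\in P_j$ there is a tuple $\bar p\in V^{(2d+1)^j}$ with $e(p,q)=\Phi_j\big(([x\in q])_{x\in\bar p}\big)$ for all $q\in S$, where $\Phi_j$ is the $j$-fold iterated majority of $2d+1$ values.

For $j=0$, $p=N(x)$, this is (E2) with $\bar p=(x)$. If $p=\mathrm{Lim}(I)$ with $I\subseteq P_{j-1}$, any $2d+1$ members of $I$ form a good family with limit $p$. By (E3) at most $d$ of their values $e(\cdot,q)$ differ from $e(p,q)$, so the majority is $e(p,q)$; concatenate their tuples.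

**Example 8.2.** In $nK_n$, $e(N(x),N(y))=E(x,y)$ and $e(N(x),Q)=[x\in Q]$ by (E2). As $Q$ is a limit of sets $N(x)$ with $x\in Q$, (E3) gives $e(Q,Q)=1$, $e(Q,Q')=0$ for $Q\ne Q'$, and $e(Q,\emptyset)=0$. As $\emptyset$ is a limit of cliques, $e(\emptyset,q)=0$ for all $q$.

**Lemma 8.3.** For $n\ge t$, any $R(n)$ distinct points of $L_i$ contain a good set $I$ of size $n$ with $\mathrm{Lim}(I)\in P_{i+1}$, so $\mathrm{rk}(\mathrm{Lim}(I))>i$. For $i=D$ this is impossible, so $|L_D|<R(t)$.

*Proof.* The membership relation between $S$ and $V$ has no ladder of length $\ell$. Given $p_1,\dots,p_\ell$ and $v_1,\dots,v_\ell$, draw independent $x_i\sim\mu_{p_i}$. By (7.1) and $\ell^2\delta<1$, with positive probability $E(x_i,v_j)=[v_j\in p_i]$ for all $i,j$, so a ladder for membership would give one for $E$. By Lemma 7.1 we get a good $I$ of size $n$. Any $t$-subset $J$ of $I$ is good with $\mathrm{Lim}(J)=\mathrm{Lim}(I)$, and $J\subseteq L_i\subseteq P_i$. The last sentence follows from $P_{D+1}=\emptyset$. ∎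

## 9. The graph of points is again strongly flip-flat

Regard $S(G)$ as a graph whose edges are the pairs $p\ne q$ with $e(p,q)=1$, and let $\mathcal S=\{S(G):G\in\mathcal C\}$.

**Proposition 9.1.** $\mathcal S$ is $(2^{\kappa'+1}+1)$-SFF.

The strategy: separate the tuples of (E4) in $G$ by Lemma 6.1, translate the flip of $G$ into a flip of $S(G)$, and trace any short path of points by a short path of vertices.

**Step 1: uniformizing $A$.** In this step we make the situation look the same at all chosen points. Let $r\ge1$ (the case $r=0$ is trivial) and let $W\subseteq S$ be large. By pigeonhole assume that all points of $W$ have the same rank $j$, and put $m=(2d+1)^j\le m_0$. Apply Lemma 6.1 to the tuples $\bar p=(x^a_p)_{a\le m}$ from (E4), $p\in W$, with $R=2r+4$. We get a large $A\subseteq W$ and $G'=G\oplus(\mathcal Q,f)$ with $|\mathcal Q|\le\kappa'$ and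
$$\mathrm{dist}_{G'}(X_p,X_{p'})>2r+4\qquad(p\ne p'\text{ in }A).$$
For $v\in V$ let $Q_v$ be its class. Shrinking $A$, but keeping it as large as desired and with $|A|>2m_0d+2d+2$, we may assume the following, in this order:

- $e(p,p')=c$ is constant for distinct $p,p'\in A$ (Ramsey);
- for each coordinate $a$ all $x^a_p$ lie in one class $Q_a$ (pigeonhole);
- $\mathcal T=\{Q:Q\cap B_{G'}(X_p,r)\ne\emptyset\}$ is the same for all $p\in A$ (pigeonhole);
- for $Q\in\mathcal T$, with chosen $u^Q_p\in Q\cap B_{G'}(X_p,r)$, the family $(N(u^Q_p))_{p\in A}$ is good; likewise $(N(x^a_p))_{p\in A}$ for each injective coordinate $a$ (Lemma 7.1, applied successively to at most $\kappa'+m$ families; there are no ladders since membership in neighborhoods is $E$).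

For $q\in S$ let $g_Q(q)$ be the majority value of $[u^Q_p\in q]$, and $h_a(q)$ that of $[x^a_p\in q]$, over $p\in A$. By (E2) and (E3) at most $d$ elements of $A$ deviate, and none if $a$ is a constant coordinate. For injective $a$ we have $x^a_p\in X_p$, so $Q_a\in\mathcal T$.

**Step 2: vertices see $A$ as the flip predicts.** (a) *For $v\in V$ and $Q\in\mathcal T$ we have $E(u^Q_p,v)=f(Q,Q_v)$ for all but at most one $p\in A$. So $g_Q(N(v))=f(Q,Q_v)$; likewise $h_a(N(v))=f(Q_a,Q_v)$ for injective $a$.* A deviating $p$ has $u^Q_p=v$ or $u^Q_pv\in E(G')$, so $v$ is within $G'$-distance $r+1$ of $X_p$. Two such $p$ would give $\mathrm{dist}_{G'}(X_p,X_{p'})\le2r+2$. The same argument works with $x^a_p$ in place of $u^Q_p$.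

**Step 3: points behave like typical vertices.** The aim is to transfer (a) from vertices to points. (b) *For $q\in S$ and $Q\in\mathcal T$, $\mu_q(\{x:g_Q(N(x))\ne g_Q(q)\})\le2\delta$; the same for $h_a$, $a$ injective.* For such $x$, by (a) all but at most one $p$ have $E(x,u^Q_p)=g_Q(N(x))$, and all but at most $d$ have $[u^Q_p\in q]=g_Q(q)$. So $E(x,u^Q_p)\ne[u^Q_p\in q]$ for at least $|A|-d-1\ge|A|/2$ of the $p$. For each single $p$ this has $\mu_q$-measure at most $\delta$ by (7.1), so the expected number of such $p$ is at most $\delta|A|$. Markov's inequality gives $2\delta$.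

As $4\delta<1$, for injective $a$ some $x$ agrees with $q$ on both $g_{Q_a}$ and $h_a$, and $h_a(N(x))=f(Q_a,Q_x)=g_{Q_a}(N(x))$ by (a). Hence $h_a(q)=g_{Q_a}(q)$ for injective $a$.

For $Q\in\mathcal Q\setminus\mathcal T$ fix $w_Q\in Q$. Define $\mathrm{role}(q)\in\{0,1\}^{\mathcal Q}$ by $\mathrm{role}(q)_Q=g_Q(q)$ for $Q\in\mathcal T$ and $\mathrm{role}(q)_Q=[w_Q\in q]$ otherwise; for $x\in V$ write $\mathrm{role}(x)=\mathrm{role}(N(x))$.

(c) *If $x\in B_{G'}(X_p,r-1)$ with $p\in A$, then $Q_x\in\mathcal T$ and $\mathrm{role}(x)=f(Q_x,\cdot)$.* The first part is clear. For $Q\in\mathcal T$ use (a). For $Q\notin\mathcal T$, if $E(x,w_Q)\ne f(Q_x,Q)$, then either $w_Q=x$, so $Q=Q_x\in\mathcal T$; or $xw_Q\in E(G')$, so $w_Q\in B_{G'}(X_p,r)$ and $Q\in\mathcal T$. Both are contradictions.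

(d) *$\mu_q(\{x:\mathrm{role}(x)\ne\mathrm{role}(q)\})\le2\kappa'\delta$.* Each of the at most $\kappa'$ coordinates fails with measure at most $2\delta$, by (b) for $Q\in\mathcal T$ and by (7.1) with $v=w_Q$ otherwise.

**Step 4: the flip of $S(G)$.** We now define the default adjacency that the flip removes. For $q\in S\setminus A$ let $\mathrm{maj}(q)$ be the majority of $e(p'',q)$ over $p''\in A$ (a tie counts as $0$; Step 5 shows that no ties occur). Put

- $\mathrm{def}(p,p')=c$ for $p\ne p'$ in $A$;
- $\mathrm{def}(p,q)=\mathrm{def}(q,p)=\mathrm{maj}(q)$ for $p\in A$, $q\notin A$;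
- for $q,q'\notin A$: $\mathrm{def}(q,q')=1$ iff for some $Q\in\mathcal T$ either $\mathrm{role}(q)=f(Q,\cdot)$ and $\mathrm{role}(q')_Q=1$, or $\mathrm{role}(q')=f(Q,\cdot)$ and $\mathrm{role}(q)_Q=1$.

This is symmetric and depends only on which of the following classes the two points are in: $A$, and the classes of $S\setminus A$ given by $(\mathrm{role},\mathrm{maj})$. So flipping the pairs with $\mathrm{def}=1$ is a partition flip with at most $2^{\kappa'+1}+1$ classes. In the flipped graph $S'$, distinct $q,q'$ are adjacent iff $e(q,q')\ne\mathrm{def}(q,q')$.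

(e) *If $\mathrm{role}(q)=f(Q,\cdot)$ with $Q\in\mathcal T$, then $\mathrm{def}(q,q')=\mathrm{role}(q')_Q$, for $q,q'\notin A$.* If $\mathrm{role}(q')_Q=1$, this is clear. It remains to see that every witness for $\mathrm{def}(q,q')=1$ forces $\mathrm{role}(q')_Q=1$. First, let $\mathrm{role}(q)=f(Q_1,\cdot)$ with $Q_1\in\mathcal T$ and $\mathrm{role}(q')_{Q_1}=1$. By (d), as $2\kappa'\delta<1$, choose $x$ with $\mathrm{role}(x)=\mathrm{role}(q')$. Using (a),
$$\mathrm{role}(q')_Q=f(Q,Q_x)=\mathrm{role}(q)_{Q_x}=f(Q_1,Q_x)=\mathrm{role}(q')_{Q_1}=1.$$
Second, let $\mathrm{role}(q')=f(Q',\cdot)$ with $Q'\in\mathcal T$ and $\mathrm{role}(q)_{Q'}=1$. Then $\mathrm{role}(q')_Q=f(Q',Q)=f(Q,Q')=\mathrm{role}(q)_{Q'}=1$.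

**Step 5: the ends of a short path.** We claim that $A$ is $r$-independent in $S'$; this step treats the edges of a counterexample at $A$. Suppose some path of length at most $r$ in $S'$ joins two distinct elements of $A$. Between two consecutive visits to $A$ we get a path $p=z_0,z_1,\dots,z_l=p'$ in $S'$ with $l\le r$, $p\ne p'$ in $A$ and $z_1,\dots,z_{l-1}\notin A$. There are no $S'$-edges inside $A$, so $l\ge2$.

The first edge says $e(p,z_1)\ne\mathrm{maj}(z_1)$. For all but at most $md$ of the $p''\in A$ we have $[x^a_{p''}\in z_1]=h_a(z_1)$ for all $a$, hence $e(p'',z_1)=\Phi_j((h_a(z_1))_a)$ by (E4). As $|A|>2md$, this value is attained by a strict majority and is $\mathrm{maj}(z_1)$. (The argument applies to every $q\notin A$, so ties never occur.) So $p$ deviates: for some $a$ we have $[x^a_p\in z_1]\ne h_a(z_1)$, and $a$ is injective. Likewise $[x^{a'}_{p'}\in z_{l-1}]\ne h_{a'}(z_{l-1})$ for some injective $a'$.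

**Step 6: tracing the path in $G'$.** Here we replace the points $z_i$ by vertices. Choose successively $x_i\in V$, $1\le i\le l-1$, with

- $\mathrm{role}(x_i)=\mathrm{role}(z_i)$;
- $[x_i\in z_{i+1}]=e(z_i,z_{i+1})$ if $i\le l-2$;
- $E(x_{i-1},x_i)=[x_{i-1}\in z_i]$ if $i\ge2$, and $E(x^a_p,x_1)=[x^a_p\in z_1]$ if $i=1$;
- $E(x^{a'}_{p'},x_{l-1})=[x^{a'}_{p'}\in z_{l-1}]$ if $i=l-1$.

Under $\mu_{z_i}$ these fail with total probability at most $2\kappa'\delta+4\delta+\delta+\delta<1$, by (d), (E1), (7.1) and (7.1). So $x_i$ exists. We show $x_i\in B_{G'}(X_p,i)$ by induction.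

For $i=1$: $E(x^a_p,x_1)=[x^a_p\in z_1]\ne h_a(z_1)=g_{Q_a}(z_1)=\mathrm{role}(z_1)_{Q_a}=\mathrm{role}(x_1)_{Q_a}=f(Q_a,Q_{x_1})$, the last equality by (a). So $x_1=x^a_p$ or they are $G'$-adjacent.

For $2\le i\le l-1$: $x_{i-1}\in B_{G'}(X_p,i-1)\subseteq B_{G'}(X_p,r-1)$. By (c), $Q:=Q_{x_{i-1}}\in\mathcal T$ and $\mathrm{role}(z_{i-1})=\mathrm{role}(x_{i-1})=f(Q,\cdot)$. Therefore
$$E(x_{i-1},x_i)=[x_{i-1}\in z_i]=e(z_{i-1},z_i)\ne\mathrm{def}(z_{i-1},z_i)=\mathrm{role}(z_i)_Q=\mathrm{role}(x_i)_Q=f(Q,Q_{x_i}),$$
using the choice of $x_i$, the choice of $x_{i-1}$, the $S'$-edge $z_{i-1}z_i$, then (e), the choice of $x_i$, and (a). So $x_i=x_{i-1}$ or they are $G'$-adjacent.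

As in the case $i=1$, the choice at the other end gives $x_{l-1}\in B_{G'}(X_{p'},1)$. So $\mathrm{dist}_{G'}(X_p,X_{p'})\le l\le r$, a contradiction. ∎

From now on, definable means FO-definable by a fixed formula, the same for all $G\in\mathcal C$, in the graph $S(G)$ with unary predicates for $P_0,L_0,\dots,L_D$ and $\{p:e(p,p)=1\}$. In particular $e$ is definable. By Proposition 9.1, Lemma 5.2 and Corollary 5.3 apply to definable relations.

## 10. Canonical neighborhoods of points

We give each point $p$ a definable set $U_p$, cut out by boundedly many conditions, in which $p$ is the only point of rank at least $\mathrm{rk}(p)$. For finite $\Gamma\subseteq S\times\{0,1\}$ put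
$$C(\Gamma)=\{z\in S:e(z,q)=c\ \text{ for all }(q,c)\in\Gamma\},$$
and let $b=R(t)$. Let $(r_i)_{i\in I}$ be a good family in $S$ with $|I|\ge2d+1$ and $\eta=\mathrm{Lim}(I)\in S$. Then:

- (C1) If more than $d$ members of $I$ lie in $C(\Gamma)$, then $\eta\in C(\Gamma)$. Indeed for $(q,c)\in\Gamma$ more than $d$ members have $e(r_i,q)=c$, and by (E3) one of them satisfies $e(r_i,q)=e(\eta,q)$.
- (C2) If $\eta\in C(\Gamma)$, then all but at most $d|\Gamma|$ members of $I$ lie in $C(\Gamma)$, by (E3).
- (C3) If $C(\Gamma)\cap L_{>i}=\emptyset$, then $|C(\Gamma)\cap L_i|<b$. Otherwise Lemma 8.3 with $n=t$ gives a good $I\subseteq C(\Gamma)\cap L_i$ of size $t>d$ whose limit has rank $>i$ (and a contradiction at once if $i=D$), and the limit is in $C(\Gamma)$ by (C1).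

**Step 1: bounded witnesses of difference.** To separate $p$ from another point by few conditions we need a canonical finite set of tests. For $p\ne q$ in $S$ let $\Delta(p,q)=\{s\in S:e(p,s)\ne e(q,s)\}$. It contains $N(v)$ for each $v\in p\triangle q$, by (E2), so it is nonempty. It is the union of $C(\{(p,1),(q,0)\})$ and $C(\{(p,0),(q,1)\})$. Let $M(p,q)$ be the set of points of maximal rank in $\Delta(p,q)$. By (C3), applied to the two sets, $1\le|M(p,q)|<2b$. The relation $s\in M(p,q)$ is definable.

**Step 2: construction of $U_p$.** We remove the other points of high rank, level by level from the top. For $p\in L_j$ put $C_{D+1}=S$ and, for $i=D,D-1,\dots,j$,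
$$T_i=(C_{i+1}\cap L_i)\setminus\{p\},\qquad C_i=\Big\{z\in C_{i+1}:e(z,s)=e(p,s)\ \ \forall s\in\bigcup_{\tau\in T_i}M(p,\tau)\Big\}.$$
Put $U_p=C_j$. By downward induction $p\in C_i$ and $C_i\cap L_{\ge i}\subseteq\{p\}$: a point of $C_i\cap L_{>i}$ lies in $C_{i+1}\cap L_{\ge i+1}\subseteq\{p\}$, and every $\tau\in T_i$ is excluded from $C_i$ by any $s\in M(p,\tau)$. Since $\mathrm{rk}(p)=j\le i$, we have $C_{i+1}\cap L_{>i}=\emptyset$, so $|T_i|<b$ by (C3), as $C_{i+1}$ has the form $C(\Gamma)$. Hence
$$p\in U_p,\qquad U_p\cap L_{\ge\mathrm{rk}(p)}=\{p\},\tag{10.1}$$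
and $U_p=C(\Gamma_p)$ with $|\Gamma_p|\le B_0:=2(D+1)b^2$.

**Step 3: definability.** We need one formula for all $p$. For each $j$ let $\gamma_{j,D+1}(z,p)$ be "true" and let $\gamma_{j,i}(z,p)$ be
$$\gamma_{j,i+1}(z,p)\wedge\forall\tau\,\forall s\,\big[\gamma_{j,i+1}(\tau,p)\wedge L_i(\tau)\wedge\tau\ne p\wedge s\in M(p,\tau)\ \to\ e(z,s)=e(p,s)\big].$$
Then $z\in U_p$ is $\bigvee_j(L_j(p)\wedge\gamma_{j,j}(z,p))$.

Put $b_0=dB_0\ge d$. By (C1) and (C2), for $I$ and $\eta$ as above,
$$\eta\in U_p\Rightarrow\text{all but at most }b_0\text{ members of }I\text{ are in }U_p;\qquad\text{more than }d\text{ members of }I\text{ in }U_p\Rightarrow\eta\in U_p.\tag{10.2}$$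
Write $\xi\triangleleft\upsilon$ if $\mathrm{rk}(\xi)<\mathrm{rk}(\upsilon)$ and $\xi\in U_\upsilon$; this is definable. By (10.1), $z\in U_q$ iff $z=q$ or $z\triangleleft q$.

**Example 10.1.** In $nK_n$, $n\ge t$, all levels above $2$ are empty. For $p=\emptyset$ no $\tau$ ever arises, so $U_\emptyset=S$. For $p=Q$ we have $T_2=\{\emptyset\}$. The points $s$ with $e(Q,s)\ne e(\emptyset,s)=0$ are $Q$ and the $N(x)$ with $x\in Q$, so $M(Q,\emptyset)=\{Q\}$ and $C_2=\{z:e(z,Q)=1\}=\{Q\}\cup\{N(x):x\in Q\}$. Then $T_1=\emptyset$, and $U_Q=C_2$. For $p=N(x)$, $x\in Q$: again $T_2=\{\emptyset\}$, and $M(N(x),\emptyset)=\{Q\}$, so $C_2=U_Q$. Next, $T_1=\{Q\}$, and $N(x)$ and $Q$ differ only at $s=N(x)$, where $e(N(x),N(x))=0$ and $e(Q,N(x))=1$. So $C_1=\{z\in U_Q:e(z,N(x))=0\}=\{N(x)\}$, and $U_{N(x)}=\{N(x)\}$. Thus $N(x)\triangleleft Q$ iff $x\in Q$, and $N(x)\triangleleft\emptyset$, $Q\triangleleft\emptyset$ always.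

## 11. Neighborhoods as bounded Boolean combinations of the $U_q$

**Lemma 11.1.** There are $K$ and a definable $\Omega\subseteq P_0\times S$ such that for $p\in P_0$ the set $\Omega(p)=\{q:\Omega(p,q)\}$ has at most $K$ elements and $\{z\in S:e(z,p)=1\}$ is a Boolean combination of the sets $U_q$, $q\in\Omega(p)$.

**Step 1: peeling off one rank.** We correct a set at its top rank by finitely many $U_q$, so that the errors live in lower rank. Let $X\subseteq S$ be a Boolean combination of $n$ conditions of the form $e(z,q)=1$ with $X\cap L_{>i}=\emptyset$. It is a union of at most $2^n$ sets $C(\Gamma)$, each disjoint from $L_{>i}$, so $T=X\cap L_i$ has at most $2^nb$ elements by (C3). Put $U=\bigcup_{q\in T}U_q$, $X'=U\setminus X$ and $X''=X\setminus U$. Then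
$$X=(U\setminus X')\cup X''.$$
By (10.1), $U\cap L_{\ge i}=T=X\cap L_{\ge i}$, so $X'$ and $X''$ contain no points of rank $\ge i$. Each of them is a Boolean combination of at most $n+2^nbB_0$ conditions.

**Step 2: iterating.** We now go through all ranks. Start with $X=\{z:e(z,p)=1\}$, $i=D$, $n=1$, and apply Step 1 to all current sets for $i=D,D-1,\dots,0$; at stage $i$ at most $2^{D-i}$ sets are treated. After stage $0$ all sets are empty. Unwinding the identities, $\{z:e(z,p)=1\}$ is a Boolean combination of the $U_q$ with $q$ in the union $\Omega(p)$ of all sets $T$ that occur, and $|\Omega(p)|$ is bounded by a number $K$ depending on $b,B_0,D$.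

**Step 3: definability.** It has to be checked that $\Omega$ is given by a fixed formula. If the current set is defined by $\chi(z,p)$, then $T$ is defined by $\chi(z,p)\wedge L_i(z)$, $U$ by $\exists q(\chi(q,p)\wedge L_i(q)\wedge z\in U_q)$, and $X',X''$ by Boolean combinations of these. So $\Omega$ is definable. ∎

In $nK_n$ with $p=N(x)$, $x\in Q$: $X=\{Q\}\cup\{N(y):y\in Q\setminus\{x\}\}$. Stage $1$ gives $T=\{Q\}$, $X'=\{N(x)\}$ and $X''=\emptyset$; stage $0$ gives $T=\{N(x)\}$ for the set $X'$. So $\Omega(N(x))=\{Q,N(x)\}$ and $X=U_Q\setminus U_{N(x)}$.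

## 12. Recording only the unpredictable part of $\triangleleft$

It remains to encode $\triangleleft$ sparsely. One cannot expect $\triangleleft$ itself to have no large bicliques. Suppose $\xi_1,\dots,\xi_n$ is a good family of points of rank $i$ with limit $\eta\in S$ of rank $>i$, and $\eta\triangleleft\upsilon$ for $m$ different $\upsilon$. By (10.2) each of these $U_\upsilon$ contains all but at most $b_0$ of the $\xi_u$, so $n-mb_0$ of the $\xi_u$ are below all $m$ points $\upsilon$. But these instances are no news: they are inherited from $\eta$. So we store only surprises.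

**Definition 12.1.** Fix $\upsilon\in L_j$. By descending recursion on $\mathrm{rk}(\xi)<j$ we decide whether $\xi\in Z_\upsilon$. Let
$$\mathcal E_\upsilon(\xi)=\{\zeta\in Z_\upsilon:\mathrm{rk}(\xi)<\mathrm{rk}(\zeta)<j,\ \xi\triangleleft\zeta\},$$
$$\mathrm{Min}_\upsilon(\xi)=\{\zeta\in\mathcal E_\upsilon(\xi):\text{no }\zeta'\in\mathcal E_\upsilon(\xi)\text{ has }\zeta'\triangleleft\zeta\}.$$
The prediction at $(\xi,\upsilon)$ is $0$ if $\mathrm{Min}_\upsilon(\xi)=\emptyset$. It is the common value of $[\zeta\triangleleft\upsilon]$ over $\zeta\in\mathrm{Min}_\upsilon(\xi)$ if $\mathrm{Min}_\upsilon(\xi)\ne\emptyset$ and there is a common value. Otherwise it is undefined. Put $\xi\in Z_\upsilon$ iff the prediction is undefined or differs from $[\xi\triangleleft\upsilon]$. Let $Z=\{(\xi,\upsilon):\xi\in Z_\upsilon\}$, $Z_{ij}=Z\cap(L_i\times L_j)$, and let $Z^+$, $Z^-$ be the sets of $(\xi,\upsilon)\in Z$ with $[\xi\triangleleft\upsilon]=1$, respectively $0$. We call $[\xi\triangleleft\upsilon]$ the label of $(\xi,\upsilon)$.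

If $\mathcal E_\upsilon(\xi)\ne\emptyset$, then $\mathrm{Min}_\upsilon(\xi)\ne\emptyset$, since it contains the elements of least rank. For fixed $j$ the recursion over $i=j-1,\dots,0$ yields a formula for $Z_{ij}$ from those for $Z_{i'j}$, $i<i'<j$, and $\triangleleft$. So all these relations are definable.

**Example 12.2.** In $nK_n$: for $\upsilon=\emptyset$ and $\xi=Q$ nothing lies between, the prediction is $0$ and the truth is $1$, so $(Q,\emptyset)\in Z^+$. For $\upsilon=\emptyset$ and $\xi=N(x)$, $x\in Q$: $\mathcal E_\emptyset(\xi)=\{Q\}$, the prediction is $[Q\triangleleft\emptyset]=1$, which is true, so nothing is stored. For $\upsilon=Q$, $N(x)$ is stored iff $x\in Q$. So $Z^-=\emptyset$ and $Z$ is a tree: the stars of Section 1 with $Q$ as the center $c_Q$, plus the point $\emptyset$ joined to all centers.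

**Lemma 12.3 (decoding).** $\triangleleft$ is FO-definable from $L_0,\dots,L_D,Z^+,Z^-$ by fixed formulas.

*Proof.* Induct on $j$, assuming $\triangleleft$ is known on all $L_{i}\times L_{j'}$ with $j'<j$; for fixed $j$ treat $L_i\times L_j$, $i<j$. Membership of $\zeta$ in $\mathcal E_\upsilon(\xi)$ is given by $Z^+\cup Z^-$, by the ranks, and by $\xi\triangleleft\zeta$ with $\mathrm{rk}(\zeta)<j$. Membership in $\mathrm{Min}_\upsilon(\xi)$ uses in addition $\zeta'\triangleleft\zeta$ with $\mathrm{rk}(\zeta)<j$. The prediction uses $[\zeta\triangleleft\upsilon]$ only for $\zeta\in Z_\upsilon$, where it is read from $Z^\pm$. Finally $[\xi\triangleleft\upsilon]$ is the label if $(\xi,\upsilon)\in Z$, and the prediction otherwise. ∎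

## 13. $Z$ has no large bicliques

Two Ramsey-type tools come first.

**Lemma 13.1 (arrays).** For all $\beta,M$ there is $N$ such that: if $c_{uw}$ ($u,w\in[N]$) is defined except for at most $\beta$ values $u$ for each $w$, and for each $w$ each value occurs as $c_{uw}$ for at most $\beta$ values $u$, then there are $\mathcal X,\mathcal Y\subseteq[N]$ of size $M$ such that all $c_{uw}$, $(u,w)\in\mathcal X\times\mathcal Y$, are defined and either (1) $c_{uw}=c_u$ is independent of $w$ and the $c_u$ are distinct, or (2) the $c_{uw}$ are pairwise distinct.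

*Proof.* Use only $w\in[n]$ with $n=M^2$, and discard the at most $\beta n$ indices $u$ with undefined entries there. Join $u\ne u'$ if $c_{uw}=c_{u'w'}$ for some $w,w'\le n$. For given $u$ there are $n$ choices of $w$, $n$ of $w'$ and then at most $\beta$ of $u'$, so degrees are at most $\beta n^2$ and there is a large independent set. On it $c_{uw}\ne c_{u'w'}$ whenever $u\ne u'$. By pigeonhole, for at least $M$ of its $u$ the partition of $[n]$ according to the values $c_{u\cdot}$ is the same. If this partition has a class of size at least $M$, take $\mathcal Y$ inside it: case (1). Otherwise it has at least $M$ classes; take representatives as $\mathcal Y$: case (2). ∎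

**Lemma 13.2 (product Ramsey).** For all $c,M$ there is $N$ such that for every $c$-coloring of the pairs $(\{u<u'\},\{w<w'\})$ from $[N]$ there are $\mathcal X,\mathcal Y\subseteq[N]$ of size $M$ on which the color is constant.

*Proof.* Let $n_0$ be the Ramsey number for $c$-colored pairs and target $M$, and let $N\ge n_0$ be large. Color $\{u<u'\}$ by the induced function $\binom{[n_0]}2\to[c]$, $\{w<w'\}\mapsto$ color of $(\{u<u'\},\{w<w'\})$, and take $\mathcal X$ homogeneous of size $M$. Then color $\{w<w'\}\subseteq[n_0]$ by the common value and take $\mathcal Y\subseteq[n_0]$ homogeneous of size $M$. ∎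

**Proposition 13.3.** For all $i<j$ there is $T_{ij}$ such that for every $G\in\mathcal C$, $Z_{ij}$ contains no $K_{T_{ij},T_{ij}}$, that is, no $T_{ij}$ elements of $L_i$ and $T_{ij}$ elements of $L_j$ that are completely $Z$-related.

Fix $j$ and induct downward on $i$. Assume the claim for all $i'$ with $i<i'<j$ (no assumption if $i=j-1$), and suppose that $Z_{ij}$ contains arbitrarily large bicliques.

**Step 1: a converging biclique.** We first bring in a limit $\eta$ on the lower side. By bipartite Ramsey and then Lemma 8.3 we obtain, with $n$ as large as we like, distinct $\xi_1,\dots,\xi_n\in L_i$ and distinct $\upsilon_1,\dots,\upsilon_n\in L_j$, all pairs in $Z$, with $[\xi_u\triangleleft\upsilon_w]=\varepsilon$ constant and with $\{\xi_u\}$ good with limit $\eta$. Here $\eta\in P_{i+1}\subseteq S$, and $h:=\mathrm{rk}(\eta)>i$. We use (10.2) for the family $\{\xi_u\}$ and $\eta$ throughout. It gives $[\eta\in U_{\upsilon_w}]=\varepsilon$ for all $w$: if $\varepsilon=1$, all $n>d$ members are in $U_{\upsilon_w}$; if $\varepsilon=0$, none is, while $\eta\in U_{\upsilon_w}$ would put all but $b_0<n$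 in it. If $h\ge j$, then $\varepsilon=0$, since otherwise $\eta=\upsilon_w$ for all $w$ by (10.1). If $h<j$, then $[\eta\triangleleft\upsilon_w]=\varepsilon$.

**Step 2: why the pairs are stored.** We translate $\xi_u\in Z_{\upsilon_w}$ into a witness. The prediction at $(\xi_u,\upsilon_w)$ is undefined or differs from $\varepsilon$, so one of the following holds:

- (I) $\varepsilon=1$ and $\mathcal E_{\upsilon_w}(\xi_u)=\emptyset$;
- (II) there is $\zeta_{uw}\in\mathrm{Min}_{\upsilon_w}(\xi_u)$ with $[\zeta_{uw}\triangleleft\upsilon_w]=1-\varepsilon$.

Indeed, if $\mathrm{Min}_{\upsilon_w}(\xi_u)=\emptyset$, then $\mathcal E_{\upsilon_w}(\xi_u)=\emptyset$ and the prediction is $0\ne\varepsilon$. If $\mathrm{Min}_{\upsilon_w}(\xi_u)\ne\emptyset$, not all its members have label $\varepsilon$.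

*For each $w$, (I) holds for at most $b_0$ values $u$.* Let $\varepsilon=1$, so $h<j$. If $\eta\in Z_{\upsilon_w}$, then, since $\eta\in U_\eta$, (10.2) gives $\xi_u\in U_\eta$, so $\xi_u\triangleleft\eta$ and $\eta\in\mathcal E_{\upsilon_w}(\xi_u)$, for all but at most $b_0$ of the $u$. If $\eta\notin Z_{\upsilon_w}$, the prediction at $(\eta,\upsilon_w)$ is $[\eta\triangleleft\upsilon_w]=1$, so there is $\zeta\in\mathcal E_{\upsilon_w}(\eta)$. As $\eta\in U_\zeta$, for all but at most $b_0$ of the $u$ we have $\xi_u\in U_\zeta$, so $\xi_u\triangleleft\zeta$ (as $\mathrm{rk}(\zeta)>h>i$) and $\zeta\in\mathcal E_{\upsilon_w}(\xi_u)$.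

If $i=j-1$, then (II) is impossible, as no rank lies strictly between $i$ and $j$. So (I) holds for all $n>b_0$ values of $u$, a contradiction. From now on $i<j-1$.

**Step 3: no value $\zeta$ is used often in one column.** This makes Lemma 13.1 applicable. *For each $w$, each $\zeta$ equals $\zeta_{uw}$ for at most $b_0$ values $u$.* Suppose $\zeta_{uw}=\zeta$ for all $u\in\mathcal A$ with $|\mathcal A|>b_0\ge d$. Then $\xi_u\in U_\zeta$ for $u\in\mathcal A$, so $\eta\in U_\zeta$ by (10.2). If $h\ge\mathrm{rk}(\zeta)$, then $\eta=\zeta$ by (10.1), so $h=\mathrm{rk}(\zeta)<j$ and $[\zeta\triangleleft\upsilon_w]=[\eta\triangleleft\upsilon_w]=\varepsilon$, a contradiction. So $h<\mathrm{rk}(\zeta)<j$ and $\eta\triangleleft\zeta$.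

If $\eta\in Z_{\upsilon_w}$: by (10.2) some $u\in\mathcal A$ has $\xi_u\in U_\eta$, so $\xi_u\triangleleft\eta$. Then $\eta\in\mathcal E_{\upsilon_w}(\xi_u)$ and $\eta\triangleleft\zeta$, contradicting the minimality of $\zeta=\zeta_{uw}$.

If $\eta\notin Z_{\upsilon_w}$: the prediction at $(\eta,\upsilon_w)$ is $\varepsilon$. We have $\zeta\in\mathcal E_{\upsilon_w}(\eta)$ with label $1-\varepsilon$. So $\mathrm{Min}_{\upsilon_w}(\eta)\ne\emptyset$ and all its members have label $\varepsilon$; hence $\zeta\notin\mathrm{Min}_{\upsilon_w}(\eta)$, and there is $\zeta'\in\mathcal E_{\upsilon_w}(\eta)$ with $\zeta'\triangleleft\zeta$. As $\eta\in U_{\zeta'}$, some $u\in\mathcal A$ has $\xi_u\in U_{\zeta'}$, that is, $\xi_u\triangleleft\zeta'$ (the rank of $\zeta'$ is $>h>i$). Then $\zeta'\in\mathcal E_{\upsilon_w}(\xi_u)$ and $\zeta'\triangleleft\zeta$, contradicting minimality.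

**Step 4: a distinct array.** We extract a regular pattern of witnesses. Apply Lemma 13.1 with $\beta=b_0$ to $(\zeta_{uw})$. Then use pigeonhole in case (1), or bipartite Ramsey in case (2), to make $\mathrm{rk}(\zeta_{uw})=i'$ constant, $i<i'<j$, on $\mathcal X\times\mathcal Y$ as large as we like. In case (1), $\{\zeta_u\}\times\{\upsilon_w\}$ is a large biclique in $Z_{i'j}$, since $\zeta_{uw}\in Z_{\upsilon_w}$. This contradicts the induction hypothesis. So case (2) holds: the $\zeta_{uw}$ are distinct.

**Step 5: homogenization.** Now we make all relations depend only on the order of indices. Color the pairs $(\{u<u'\},\{w<w'\})$ by the truth values of $\xi_{u_2}\triangleleft\zeta_{u_1w_1}$ and $(\zeta_{u_1w_1},\upsilon_{w_2})\in Z$ for $u_1,u_2\in\{u,u'\}$ and $w_1,w_2\in\{w,w'\}$. Apply Lemma 13.2, and then delete the largest elements of $\mathcal X$ and $\mathcal Y$. Each remaining $u$ and each remaining $w$ is the smaller element of some pair in the old sets. So $[(\zeta_{uw},\upsilon_{w'})\in Z]$ for $w'\neq w$ can be read from a pair formed by $w,w'$ and a pair with $u$ as its smaller element, and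 depends only on whether $w'<w$ or $w'>w$. In the same way $[\xi_{u'}\triangleleft\zeta_{uw}]$ for $u'\ne u$ depends only on whether $u'<u$ or $u'>u$. Both are true for equality.

If $(\zeta_{uw},\upsilon_{w'})\in Z$ for all $w'>w$, or for all $w'<w$, fix $u$ and take $w$ in one half of $\mathcal Y$ and $w'$ in the other half. As the $\zeta_{uw}$ are distinct, this is a large biclique in $Z_{i'j}$, a contradiction. So
$$(\zeta_{uw},\upsilon_{w'})\in Z\iff w=w'.\tag{13.1}$$
Consider the two constant values of $[\xi_{u'}\triangleleft\zeta_{uw}]$ for $u'<u$ and for $u'>u$. If both are $0$, then Corollary 5.3(b) is violated, with $a_u=\xi_u$, $b_w=\upsilon_w$, $c_{uw}=\zeta_{uw}$, $\theta_1(x,z)=(x\triangleleft z)$ and $\theta_2=Z$; note that the $\xi_u$ and $\upsilon_w$ have different ranks. If exactly one is $1$, fix $w$: the $\xi_{u'}$ and the $\zeta_{uw}$, $u\in\mathcal X$, violate Corollary 5.3(a) for $x\triangleleft z$; the sets are disjoint because the ranks differ. So both are $1$: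
$$\xi_{u'}\triangleleft\zeta_{uw}\quad\text{for all }u,u'\in\mathcal X,\ w\in\mathcal Y.$$

**Step 6: a second array of witnesses.** The limit $\eta$ now lies under all $\zeta_{uw}$, and we look below them. By (10.2), $\eta\in U_{\zeta_{uw}}$ for all $u,w$. If $h\ge i'$, then $\eta=\zeta_{uw}$ for all $u,w$ by (10.1), which is impossible as these are distinct. So $h<i'<j$ and $\eta\triangleleft\zeta_{uw}$. If $\eta\in Z_{\upsilon_w}$ for some $w\in\mathcal Y$, pick $u\in\mathcal X$ with $\xi_u\in U_\eta$ (possible as $|\mathcal X|>b_0$). Then $\eta\in\mathcal E_{\upsilon_w}(\xi_u)$ and $\eta\triangleleft\zeta_{uw}$, contradicting the minimality of $\zeta_{uw}$. So $\eta\notin Z_{\upsilon_w}$ for all $w\in\mathcal Y$, and the prediction at $(\eta,\upsilon_w)$ is $[\eta\triangleleft\upsilon_w]=\varepsilon$. Since $\zeta_{uw}\in\mathcal E_{\upsilon_w}(\eta)$ has label $1-\varepsilon$, it is not in $\mathrm{Min}_{\upsilon_w}(\eta)$. So there is $\zeta'_{uw}\in\mathcal E_{\upsilon_w}(\eta)$ with $\zeta'_{uw}\triangleleft\zeta_{uw}$; its rank is $>h>i$. By the minimality of $\zeta_{uw}$ in $\mathcal E_{\upsilon_w}(\xi_u)$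 we have $\zeta'_{uw}\notin\mathcal E_{\upsilon_w}(\xi_u)$. As $\zeta'_{uw}\in Z_{\upsilon_w}$ has rank between $i$ and $j$, this means
$$\xi_u\notin U_{\zeta'_{uw}},\quad\text{while }\eta\in U_{\zeta'_{uw}},\text{ so }\xi_{u'}\in U_{\zeta'_{uw}}\text{ for all but at most }b_0\text{ of the }u'\in\mathcal X.\tag{13.2}$$

**Step 7: contradiction.** The exceptions in (13.2) are placed exactly on the diagonal, and this is forbidden. By (13.2), for each $w$ each value occurs as $\zeta'_{uw}$ for at most $b_0$ values $u$. Apply Lemma 13.1 to $(\zeta'_{uw})$ and make the rank constant as in Step 4, equal to some $i''$ with $i<h<i''<i'<j$. Case (1) gives a large biclique in $Z_{i''j}$, a contradiction. In case (2) homogenize as in Step 5, with $\zeta'$ in place of $\zeta$. The argument for (13.1), now with $Z_{i''j}$, gives $(\zeta'_{uw},\upsilon_{w'})\in Z\iff w=w'$. The formula $\theta_1'(x,z)=\neg(x\triangleleft z)$ holds at $(\xi_u,\zeta'_{uw})$. Its value at $(\xi_{u'},\zeta'_{uw})$ is constant for $u'<u$ and constant for $u'>u$. Taking $u$ last, respectively first, in the current index set $\mathcal X$, with $|\mathcal X|>b_0+1$,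 (13.2) shows that both constants are $0$. So $\theta_1'(\xi_{u'},\zeta'_{uw})\iff u'=u$. This contradicts Corollary 5.3(b) with $\theta_1'$ and $\theta_2=Z$. ∎

## 14. The sparse graph $H_G$ and the decoding transduction

Let $H^0_G$ be the graph on $S(G)$ whose edges are the pairs $p\ne q$ with $\Omega(p,q)$, $\Omega(q,p)$, $Z(p,q)$ or $Z(q,p)$.

**Step 1: $\{H^0_G:G\in\mathcal C\}$ is uniformly almost-wide.** Here all previous sections meet. The class is SFF by Proposition 9.1 and Lemma 5.2, since $\Omega$ and $Z$ are definable. There is also a $T$ such that no $H^0_G$ contains $K_{T,T}$. Otherwise take arbitrarily large bicliques, make the rank constant on each side by pigeonhole, and apply bipartite Ramsey with four colors, one for each reason for an edge. We get arbitrarily large bicliques all of whose edges come from $\Omega$ in one direction, which is impossible as $|\Omega(p)|\le K$; or from one $Z_{ij}$ in one direction, which is impossible by Proposition 13.3. By Lemma 5.4, $\{H^0_G\}$ is uniformly almost-wide, with some constant $s$.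

**Step 2: making room for the data.** We need places to write the direction and index of each edge, and we need the vertices of $G$ themselves. Let $H_G$ arise from $H^0_G$ by replacing each edge $pq$ by a path $p,s_{pq},s_{qp},q$, and by adding, for every $v\in V(G)$, a new pendant vertex $v$ attached to the point $N(v)\in S$.

**Claim 14.1.** $\{H_G:G\in\mathcal C\}$ is uniformly almost-wide, with constant $s+1$.

*Proof.* For $w\in V(H_G)$ let $\pi(w)\in S$ be $w$ itself if $w\in S$, the neighbor of $w$ if $w$ is pendant, and $p$ if $w=s_{pq}$. Consecutive $S$-vertices of a path in $H_G$ are adjacent in $H^0_G$. Let $W$ be large.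

*Many $w\in W$ have the same image $p$.* Then many of them are pendant, or many are of the form $s_{pq}$. In the pendant case delete $p$; they become isolated. In the other case apply almost-wideness of $H^0_G$ with radius $r$ to the set of the corresponding vertices $q$. This gives $X'$ and $A$; delete $X'\cup\{p\}$. In the remaining graph a path from $s_{pq}$ to $s_{pq'}$, with $q\ne q'$ in $A$, must start $s_{pq},s_{qp},q$ and end $q',s_{q'p},s_{pq'}$. So it yields a path from $q$ to $q'$ in $H^0_G-X'$ that is not longer. Hence the $s_{pq}$, $q\in A$, are pairwise at distance $>r$.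

*Otherwise* choose many $w\in W$ with distinct images and apply almost-wideness of $H^0_G$ with radius $r+2$ to the images. This gives $X'\subseteq S$ and $A$; keep the $w$ with $\pi(w)\in A$. None of them is in $X'$, since $w\in X'$ would give $\pi(w)=w\in A\cap X'=\emptyset$. Suppose two such $w\ne w'$ are joined by a path of length at most $r$ in $H_G-X'$. If it contains no vertex of $S$, then $\{w,w'\}=\{s_{pq},s_{qp}\}$ for some $p,q$, because a pendant vertex has its only neighbor in $S$. So $\pi(w)\pi(w')$ is an edge of $H^0_G-X'$, a contradiction. Otherwise let $a,a'$ be its first and last vertices in $S$. Then $a$ equals $\pi(w)$ or is adjacent to it in $H^0_G-X'$ (if $w=s_{pq}$, then $a\in\{p,q\}$), similarly $a'$, and $\mathrm{dist}_{H^0_G-X'}(a,a')\le r$. So $\mathrm{dist}_{H^0_G-X'}(\pi(w),\pi(w'))\le r+2$, a contradiction. ∎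

**Step 3: the coloring.** We write on $H_G$ the data needed for decoding.

- Mark the vertices of $V(G)$, those of $S$, the subdivision vertices, and the ranks $L_0,\dots,L_D$.
- For each $p\in P_0$ fix an enumeration $q_1,\dots,q_{K_p}$ ($K_p\le K$) of $\Omega(p)$ and a Boolean function $\beta_p$ with $\{z\in S:e(z,p)=1\}=\{z\in S:\beta_p([z\in U_{q_1}],\dots,[z\in U_{q_{K_p}}])=1\}$, by Lemma 11.1. Color $p$ with $\beta_p$ and with the index $a$ satisfying $q_a=p$, if there is one.
- Color $s_{pq}$ with the index $a$ such that $q$ is the $a$-th element of $\Omega(p)$, if any, and with the information whether $(p,q)\in Z^+$, $(p,q)\in Z^-$, or neither.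

**Step 4: the formulas.** We read $G$ back. For $p\ne q$ in $S$ adjacent in $H^0_G$, the vertex $s_{pq}$ is the subdivision vertex adjacent to $p$ that has a subdivision neighbor adjacent to $q$. Every pair in $Z$, and every pair $p\ne q$ in $\Omega$, is an edge of $H^0_G$. So fixed FO formulas recover on $S$, in turn:

- $Z^\pm$ and "$q$ is the $a$-th element of $\Omega(p)$", from the color of $s_{pq}$, or of $p$ if $q=p$;
- $\triangleleft$, by Lemma 12.3;
- "$z\in U_q$", which is $z=q\vee z\triangleleft q$;
- $e(z,p)$ for $p\in P_0$ and $z\in S$, through $\beta_p$.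

For $x\ne y$ in $V(G)$, by (E2), $xy\in E(G)\iff e(N(y),N(x))=1$, where the point $N(x)$ is the unique neighbor of $x$ in $H_G$. Restricting the domain to the color $V(G)$ gives exactly $G$. All formulas and the number of colors depend only on $\mathcal C$. So $\mathcal C$ is contained in one FO-transduction of the uniformly almost-wide class $\{H_G:G\in\mathcal C\}$, which proves the conjecture. ∎

For $nK_n$, $n\ge t$, the pairs of $\Omega$ outside the diagonal are the pairs $(N(x),Q)$ with $x\in Q$, which are in $Z$ already. So $H^0_G$ is the tree of Example 12.2.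

## 15. From deletions back to flips

**Proposition 15.1.** Every class contained in an FO-transduction of a uniformly almost-wide class $\mathcal W$ is strongly flip-flat.

**Step 1: $\mathcal W$ itself.** Deletions are simulated by flips. Let $s$ be the constant of $\mathcal W$. Given $G\in\mathcal W$, $W$ and $r$, take $X$ and $A$ as in Definition 2.2. Isolate the vertices $v\in X$ one after the other by the flips $(\{v\},N(v))$, with the current neighborhoods. This is an $s$-flip (padded with $(\emptyset,\emptyset)$). Afterwards $G-X$ is unchanged and the vertices of $X$ are isolated, so $A$ is $r$-independent. Hence $\mathcal W$ is strongly flip-flat.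

**Step 2: transductions.** We pass to formulas and then to induced subgraphs. A graph obtained from $G$ by a transduction with domain formula $\nu$ and edge formula $\varphi$ is an induced subgraph of $\varphi'(G^+)$ with
$$\varphi'(x,y)=\nu(x)\wedge\nu(y)\wedge(\varphi(x,y)\vee\varphi(y,x)).$$
By Lemma 5.2 the class of all $\varphi'(G^+)$ is strongly flip-flat. Strong flip-flatness passes to induced subgraphs: restrict the flips; the flipped induced subgraph is an induced subgraph of the flipped graph, so distances do not decrease. ∎

Together with Section 14 this proves Theorem 2.4.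

**Remark 15.2.** The source class may be taken closed under subgraphs. If $H'\subseteq H_G$ and $W\subseteq V(H')$, then the sets $X,A$ obtained for $W$ in $H_G$ work in $H'$ with $X\cap V(H')$, with the same constant and the same $N_r$, because distances in $H'-X$ are at least those in $H_G-X$.

**Remark 15.3.** For a class excluding some $K_{T,T}$ as a subgraph, strongly flip-flat, structurally uniformly almost-wide and uniformly almost-wide are equivalent. The first two are equivalent by Theorem 2.4, the first implies the third by Lemma 5.4, and the third trivially implies the second.
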